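# Wide sublattices without independent pairs of dense chains

## 1. Pointed modules and the lattice they form

Throughout, $K$ is a field, $\Lambda$ is a finite-dimensional $K$-algebra, and "module" means finite-dimensional right $\Lambda$-module. Over such an algebra a nonzero module is indecomposable exactly when its endomorphism ring is local, and then every non-invertible endomorphism is nilpotent.

**Definition 1.1.** Fix a module $\theta$. A *$\theta$-pointed module* is a pair $(M;\chi_M)$ with $\chi_M:\theta\to M$ a homomorphism. A *pointed map* $(M;\chi_M)\to(N;\chi_N)$ is a homomorphism $f:M\to N$ with $f\chi_M=\chi_N$. Two pointed modules are *$\theta$-isomorphic* if there is a pointed map between them that is an isomorphism.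

For $\theta=\Lambda$ a pointed module is a module with a chosen element $m=\chi_M(1)$, and pointed maps carry chosen element to chosen element.

**Definition 1.2.** Put $(M;\chi_M)\le(N;\chi_N)$ if there is a pointed map $(N;\chi_N)\to(M;\chi_M)$. Mind the reversal of direction. The poset of equivalence classes $\overline{(M;\chi_M)}$ of this preorder is $\mathcal P_\Lambda^\theta$.

This poset is a lattice. The supremum of the classes of $M$ and $N$ is the class of $M\oplus N$ with $\chi_{M\oplus N}=(\chi_M,\chi_N)^T$. The infimum is the class of the pushout $M\ast N$ of $M\xleftarrow{\chi_M}\theta\xrightarrow{\chi_N}N$, pointed by the induced map $\chi_{M\ast N}$. Concretely,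
$$M\ast N=(M\oplus N)/\{(\chi_Mz,-\chi_Nz):z\in\theta\},\qquad \chi_{M*N}(z)=\overline{(\chi_Mz,0)}=\overline{(0,\chi_Nz)}.$$
If $\theta=\Lambda^t$, then $\mathcal P_\Lambda^\theta$ is equivalent to the lattice of all pp-formulae over $\Lambda$ with $t$ free variables. For $t=1$, for example, the pointed module $(\Lambda/a\Lambda;1\mapsto\bar 1)$ corresponds to the formula $va=0$.

**Example 1.3 ($\Lambda=K$).** A pointed map $(N;\chi_N)\to(M;\chi_M)$ of vector spaces exists iff $\ker\chi_N\subseteq\ker\chi_M$. So $\mathcal P_K^\theta$ is the lattice of subspaces of $\theta$ with reversed inclusion. If $\theta=K^2$, every pointed space in the class of $(K^2;\mathrm{id})$ has $\ker\chi=0$, hence dimension at least $2$. So *a class need not contain any pointed module with local endomorphism ring.*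

**Example 1.4 (a pushout).** Let $\Lambda=K[x]/(x^2)$, let $\theta=K$ be the simple module, and let $M=N=\Lambda$, both pointed by $1\mapsto x$. Then $M\ast N$ is generated by $e_1,e_2$ with $e_1x=e_2x$ and $e_ix^2=0$. Since $(e_1-e_2)x=0$, we get $M\ast N=e_1\Lambda\oplus(e_1-e_2)K\cong\Lambda\oplus K$. So a pushout of two modules with local endomorphism rings may decompose, even when $\chi_{M\ast N}\neq0$.

It is useful to replace classes by functors. For a pointed module let $F_M=F_{(M;\chi_M)}$ be the subfunctor of $\mathrm{Hom}(\theta,-)$ given by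
$$F_M(Y)=\{g\chi_M:\ g\in\mathrm{Hom}(M,Y)\}.$$

**Lemma 1.5.** $\overline{(M;\chi_M)}\le\overline{(N;\chi_N)}$ iff $\chi_M\in F_N(M)$ iff $F_M\subseteq F_N$. Moreover $F_{M\oplus N}=F_M+F_N$ and $F_{M\ast N}=F_M\cap F_N$. Hence $\mathcal P_\Lambda^\theta$ is isomorphic to a sublattice of the lattice of subfunctors of $\mathrm{Hom}(\theta,-)$, and it is modular.

*Proof.* A pointed map $N\to M$ is an $f$ with $\chi_M=f\chi_N$, that is, a witness for $\chi_M\in F_N(M)$. If it exists, then $g\chi_M=(gf)\chi_N\in F_N(Y)$ for all $g:M\to Y$, so $F_M\subseteq F_N$. Conversely $\chi_M=1\cdot\chi_M\in F_M(M)$. A map $M\oplus N\to Y$ is a pair $(g,h)$, and it sends $\chi_{M\oplus N}$ to $g\chi_M+h\chi_N$, which gives the sum. A map $M\ast N\to Y$ is a pair $(g,h)$ with $g\chi_M=h\chi_N$, and it sends $\chi_{M*N}$ to this common value, which gives the intersection. Subfunctors, being families of subspaces with $+$ and $\cap$ computed at each $Y$, form a modular lattice, and sublattices of modular lattices are modular. $\square$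

## 2. Wide lattices

**Definition 2.1.** A lattice $\mathcal L$ with at least two elements is *wide* if for all $p<q$ in $\mathcal L$ there are incomparable $c,d\in\mathcal L$ with $p<c,d<q$ and
$$p<c\wedge d<c\vee d<q.$$
For a sublattice of $\mathcal P_\Lambda^\theta$, with $c=\overline{(M;\chi_M)}$ and $d=\overline{(N;\chi_N)}$, the two middle terms are the classes of $M\ast N$ and $M\oplus N$. If $\mathcal P^\theta_\Lambda$ contains a wide sublattice, its *width is undefined*.

A chain such as $\mathbb Q$ is not wide, since it has no incomparable elements. A lattice of finite length is not wide, since a wide lattice is dense.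

**Example 2.2 (the lattice $\mathcal S$).** Order the letters $1,2,3,4$ by $1<2<4$ and $1<3<4$, with $2,3$ incomparable. On $W_n=\{1,2,3,4\}^n$ put $v<v'$ iff at the first place where $v,v'$ differ, the letter of $v$ is smaller than that of $v'$. This is a partial order. For transitivity with $v<v'<v''$, compare the places of first difference: the earlier one decides, and if they agree, transitivity on letters decides. Let $\mathcal O(W_n)$ be the lattice of down-sets of $W_n$. The map $U\mapsto\hat U=U\times\{1,2,3,4\}$ (append any letter) is an injective lattice homomorphism $\mathcal O(W_n)\to\mathcal O(W_{n+1})$: anything below $vi$ in $W_{n+1}$ has its first $n$ letters equal to $v$ or smaller than $v$, so $\hat U$ is a down-set. Let $\mathcal S=\bigcup_n\mathcal O(W_n)$.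

*$\mathcal S$ is wide.* Let $p\subsetneq q$ in $\mathcal O(W_n)$ and let $v$ be a minimal element of $q\setminus p$. Elements strictly below $v$ lie in $q$, hence in $p$ by minimality. In $\mathcal O(W_{n+1})$ put
$$c=\hat p\cup\{v1,v2\},\qquad d=\hat p\cup\{v1,v3\}.$$
These are down-sets, incomparable because $v2\in c\setminus d$ and $v3\in d\setminus c$. Also $v1\in(c\cap d)\setminus\hat p$ and $v4\in\hat q\setminus(c\cup d)$, so $p\subsetneq c\cap d\subsetneq c\cup d\subsetneq q$ in $\mathcal S$. Finally $\mathcal O(W_0)=\{\emptyset,W_0\}$ has two elements.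

## 3. Dense chains and independent pairs

**Definition 3.1.** A *$\mathcal Q$-chain* is a poset isomorphic to $(\mathbb Q,\le)$, that is, a countable dense chain without end points. Non-empty open intervals of a $\mathcal Q$-chain are again $\mathcal Q$-chains.

For instance, the dyadic rationals in $(0,1)$ form a $\mathcal Q$-chain.

**Definition 3.2.** A *dense chain* of $\theta$-pointed modules is a family $(M_q;\chi_{M_q})_{q\in C}$, with $C$ a $\mathcal Q$-chain, such that

- (D1) $\mathrm{End}_\Lambda(M_q)$ is local and $\chi_{M_q}\ne0$ for all $q$;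
- (D2) for $q<q'$ there is a pointed map $(M_q;\chi_{M_q})\to(M_{q'};\chi_{M_{q'}})$;
- (D3) for $q\neq q'$ the pointed modules $M_q$ and $M_{q'}$ are not $\theta$-isomorphic.

**Definition 3.3.** An *independent pair* of dense chains is a pair $((M_q;\chi_{M_q})_{q\in C_1};(N_t;\chi_{N_t})_{t\in C_2})$ of dense chains of $\theta$-pointed modules such that

- (I1) $\mathrm{End}_\Lambda(M_q\ast N_t)$ is local for all $q\in C_1$, $t\in C_2$;
- (I2) for $q\ne q'$ and $t\ne t'$, the pointed module $M_q\ast N_t$ is $\theta$-isomorphic neither to $M_{q'}\ast N_t$ nor to $M_q\ast N_{t'}$.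

Here is an example that can be checked by hand. It uses the following remark.

**Lemma 3.4.** Let $f:(M;\chi_M)\to(N;\chi_N)$ be a pointed map that is not an isomorphism, with $\mathrm{End}(M)$ local and $\chi_M\ne0$. Then $M$ and $N$ are not $\theta$-isomorphic.

*Proof.* Let $g:N\to M$ be a pointed isomorphism. Then $gf$ is a non-invertible, hence nilpotent, endomorphism of $M$. But $(gf)^n\chi_M=\chi_M\ne0$ for all $n$, a contradiction. $\square$

**Example 3.5 (zigzag modules).** Let $R=K[x,y]/(xy,x^3,y^3)$. Consider words $\ell=\ell_1\cdots\ell_n$ in two letters $x$ and $\bar y$ that contain neither $xxx$ nor $\bar y\bar y\bar y$. Let $E(\ell)$ have basis $z_0,\dots,z_n$ with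
$$z_{i-1}x=z_i\ \text{ if }\ell_i=x,\qquad z_iy=z_{i-1}\ \text{ if }\ell_i=\bar y,$$
and all other products of a basis vector with $x$ or $y$ zero. This is an $R$-module: $x^3$ and $y^3$ act as zero by the condition on $\ell$, and $xy$, $yx$ act as zero because $\ell_i$ cannot be both $x$ and $\bar y$.

*$\mathrm{End}(E(\ell))$ is local.* Grade $R$ by $\deg x=1$, $\deg y=-1$, and $E(\ell)$ by $\deg z_i=i$. Then $E=\mathrm{End}(E(\ell))$ is a finite-dimensional $\mathbb Z$-graded algebra. An endomorphism of degree $0$ multiplies each $z_i$ by a scalar, and neighboring scalars agree, so $E_0=K$. Let $I=\bigoplus_{j\ne0}E_j$. If $a\in E_j$, $b\in E_{-j}$ with $j\ne0$, then $ab\in K$. Were $ab\neq0$, then $a$ would be invertible, but $a$ is nilpotent for degree reasons. So $ab=0$, and $I$ is an ideal. It is nilpotent: suppose $a_1\cdots a_N\ne0$ with each $a_i\in I$ homogeneous. Then $0$ and the degrees of $a_1$, $a_1a_2,\dots,a_1\cdots a_N$ are all degrees that occur in $E$. If $N$ is at least the number of occurring degrees, two of these $N+1$ degrees coincide, so some $a_{k+1}\cdots a_l$ has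 degree $0$. It lies in $I\cap E_0=0$, a contradiction. Since $E/I=K$ and $I$ is nilpotent, $E$ is local.

*A dense chain.* Let $A=x\bar y$, $B=\bar yx\bar y$, and let $w$ run over the finite words in $A,B$, including the empty one. Put $M_w=E(\bar yw)$, let $\theta=K$ be the simple module, and let $\chi$ send $1$ to $z_0$. This is allowed: the first letter is $\bar y$, so $z_0x=0=z_0y$. The word $\bar yw$ never contains $xx$, and its runs of $\bar y$ have length at most $2$.

Order the words $w$ so that $uA\cdots<u<uB\cdots$ for every $u$. With $A=0$ and $B=1$ as digits, $e_1\cdots e_k\mapsto\sum e_i2^{-i}+2^{-k-1}$ is an order isomorphism onto the dyadic rationals in $(0,1)$, so this is a $\mathcal Q$-chain.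

If $w=uA\cdots$, then the letter following $\bar yu$ in $\bar yw$ is $x$. So the $z_i$ with $i>|\bar yu|$ span a submodule, and dividing by it gives a pointed map $M_w\to M_u$ that is not injective. If $w'=uB\cdots$, the letter following $\bar yu$ is $\bar y$. So the $z_i$ with $i\le|\bar yu|$ span a submodule, and we get a pointed map $M_u\to M_{w'}$ that is injective and not surjective. For $w<w'$ with longest common prefix $u$ these combine to a pointed map $M_w\to M_u\to M_{w'}$, where one of the two maps may be the identity, and it is not an isomorphism. By Lemma 3.4, (D3) holds.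

*An independent pair.* Let $N_v$ be $M_v$ with the roles of $x$ and $y$ exchanged, where $v$ runs over the same words, and let $z'_0,z'_1,\dots$ be its basis. In $M_w\ast N_v$ the vectors $z_0,z_0'$ are identified. Writing $z_{-i}=z'_i$, one sees that $M_w\ast N_v\cong E(\ell)$ up to a shift of indices. Here $\ell$ is $\bar yv$ read backwards with $x$ and $\bar y$ interchanged, followed by $\bar yw$. The left part ends in $x$ and the right part begins with $\bar y$, so no run crosses the junction and $\ell$ is admissible. Thus (I1) holds. For $w<w'$ the pointed map $M_w\to M_{w'}$ induces a pointed map $M_w\ast N_v\to M_{w'}\ast N_v$. It is not an isomorphism. If $w\ne u$, a nonzero kernel element of $M_w\to M_{w'}$ stays nonzero in $M_w\ast N_v$, as $\theta\to N_v$ is injective. If $w=u$, the dimensions differ. So (I2) holds for the first index by Lemma 3.4, and for the second by symmetry.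

## 4. From wide sublattices to independent pairs: the problem and its answer

The connection between the two notions is the following known result. *If $((M_q)_{q\in C_1};(N_t)_{t\in C_2})$ is an independent pair of dense chains of $\theta$-pointed $\Lambda$-modules, then the smallest sublattice of $\mathcal P_\Lambda^\theta$ containing all classes $\overline{(M_q;\chi_{M_q})}$ and $\overline{(N_t;\chi_{N_t})}$ is wide. Hence the width of $\mathcal P_\Lambda^\theta$ is undefined.* The problem, taken from Shantanu Sardar, "Super-decomposable pure-injective modules over some Jacobian algebras", arXiv:2603.04387 (2026), is the converse: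

> Suppose $\mathcal P_\Lambda^\theta$ contains a wide sublattice for some finite-dimensional $\theta$. Must there exist a finite-dimensional $\theta'$ and an independent pair of dense chains of $\theta'$-pointed $\Lambda$-modules? Does this hold for every finite-dimensional algebra $\Lambda$?

**Small cases.** For $\Lambda=K$ the lattice has finite length by Example 1.3, so there is no wide sublattice and nothing to prove. The same happens for every algebra of finite representation type. Let $Y_1,\dots,Y_s$ be the indecomposables. A subfunctor of $\mathrm{Hom}(\theta,-)$ is determined by its values on the $Y_i$, so chains in $\mathcal P^\theta_\Lambda$ have length at most $\sum_i\dim\mathrm{Hom}(\theta,Y_i)$. For $R=K[x,y]/(xy,x^3,y^3)$ the conclusion holds, by Example 3.5. So a counterexample must have enough modules for a wide lattice, but dense chains whose pushouts refuse to stay indecomposable.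

The answer is **no**. Every tubular algebra (in Ringel's sense) over an algebraically closed field is a counterexample. An explicit one is the canonical algebra of type $(2,2,2,2)$: vertices $0,1,2,3,4,\infty$, arrows $\alpha_i:0\to i$ and $\beta_i:i\to\infty$ for $1\le i\le4$, and relations $\beta_3\alpha_3=\beta_2\alpha_2-\beta_1\alpha_1$, $\beta_4\alpha_4=\beta_2\alpha_2-\lambda\beta_1\alpha_1$ with $\lambda\in K\setminus\{0,1\}$. The notation $\mathcal T_\infty\vee\mathcal Q_\infty$ is explained in Section 7.

**Theorem 1.** Let $K$ be algebraically closed and $\Lambda$ a tubular $K$-algebra.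

(a) $\mathcal P_\Lambda^\Lambda$ (the lattice of pp-formulas in one variable) contains a wide sublattice. More generally, so does $\mathcal P_\Lambda^\theta$ for every $\theta$ with an indecomposable summand outside $\mathcal T_\infty\vee\mathcal Q_\infty$.

(b) For no finite-dimensional $\theta$ is there an independent pair of dense chains of $\theta$-pointed $\Lambda$-modules.

**Theorem 2.** Let $\Lambda$ be as in Theorem 1 and let $(M_q)_{q\in C_1}$, $(N_t)_{t\in C_2}$ be dense chains of $\theta$-pointed modules with $\chi_{M_q\ast N_t}\neq0$ for all $q,t$. Then for all non-empty open intervals $I\subseteq C_1$, $J\subseteq C_2$ there are $q\in I$, $t\in J$ with $M_q\ast N_t$ decomposable.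

**Theorem 3** (any field, any $\Lambda$, any $\theta$). $\mathcal P_\Lambda^\theta$ contains a wide sublattice iff there are families $(M_q;\chi_{M_q})_{q\in\mathbb Q}$, $(N_t;\chi_{N_t})_{t\in\mathbb Q}$ of $\theta$-pointed modules with pointed maps $M_q\to M_{q'}$, $N_t\to N_{t'}$ for $q<q'$, $t<t'$, such that for $q<q'$, $t<t'$ there is no pointed map $M_{q'}\oplus N_{t'}\to M_q\ast N_t$.

Theorem 3 is what the first honest attempt at proving the converse yields, so we do it first. It and Theorem 1(a) need one piece of lattice theory.

## 5. Embedding $\mathcal S$ into a modular lattice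

A sublattice of a quotient of $L$ does not lift to $L$ by choosing preimages, since the chosen elements need not be closed under $\wedge$ and $\vee$. The next lemma says that for wide lattices a suitable choice works, and that $\mathcal S$ sits in every wide modular lattice.

**Lemma 5.1.** Let $\pi:L\to L'$ be a surjective homomorphism of lattices with $L$ modular. Let $L'$ have at least two elements and satisfy

**(W)** for all $a'<b'$ in $L'$ there are incomparable $c',d'$ with $a'<c'\wedge d'$ and $c'\vee d'<b'$.

Then there is a lattice homomorphism $\iota:\mathcal S\to L$ with $\pi\iota$ injective. In particular $L$ contains the wide sublattice $\iota(\mathcal S)\cong\mathcal S$.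

*Proof.* **Step 1: choose a tree of intervals.** The aim is an interval $[a_w,b_w]$ of $L$ for every finite word $w$ in $1,2,3,4$, with $\pi(a_w)<\pi(b_w)$. Start with $a_\emptyset\le b_\emptyset$ in $L$ with $\pi(a_\emptyset)<\pi(b_\emptyset)$ (take preimages of two comparable elements and replace the upper one by the join). Given $a_w\le b_w$, take $c',d'$ from (W) for $\pi(a_w)<\pi(b_w)$ and arbitrary preimages $c_1,d_1$, and put
$$c_w=(c_1\vee a_w)\wedge b_w,\quad d_w=(d_1\vee a_w)\wedge b_w,\quad o_w=c_w\wedge d_w .$$
These lie in $[a_w,b_w]$, and $\pi(c_w)=c'$, $\pi(d_w)=d'$. Put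
$$[a_{w1},b_{w1}]=[a_w,o_w],\quad[a_{w2},b_{w2}]=[o_w,c_w],\quad[a_{w3},b_{w3}]=[o_w,d_w],\quad[a_{w4},b_{w4}]=[c_w\vee d_w,b_w].$$
The map $\pi$ separates the ends of each, by (W) and because $c',d'$ are incomparable.

**Step 2: the middle part is a product.** Let $c\wedge d=o$ in a modular lattice, $x,x'\in[o,c]$, $y,y'\in[o,d]$. The claim is that $(x,y)\mapsto x\vee y$ is a lattice embedding $[o,c]\times[o,d]\to[o,c\vee d]$. As $x\le c$, modularity gives $(x\vee y)\wedge c=x\vee(y\wedge c)=x\vee o=x$, because $o\le y\wedge c\le d\wedge c=o$. Symmetrically $(x\vee y)\wedge d=y$. So the map is injective, and it clearly preserves joins. For meets, first note that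
$$(x\vee d)\wedge(c\vee y)=((x\vee d)\wedge c)\vee y=x\vee y,$$
by modularity for $y\le x\vee d$ and then $(x\vee d)\wedge c=x\vee(d\wedge c)=x$. Next, $(x\vee d)\wedge(x'\vee d)=(x\wedge x')\vee d$, since $s\mapsto s\vee d$ is an isomorphism $[o,c]\to[d,c\vee d]$. Likewise $(c\vee y)\wedge(c\vee y')=c\vee(y\wedge y')$. Hence
$$(x\vee y)\wedge(x'\vee y')=((x\wedge x')\vee d)\wedge(c\vee(y\wedge y'))=(x\wedge x')\vee(y\wedge y').$$

**Step 3: define the maps recursively.** We define $\iota_{n,w}:\mathcal O(W_n)\to[a_w,b_w]$, sending $\emptyset$ to $a_w$ and $W_n$ to $b_w$. For $n=0$ this is the whole definition. For $U\in\mathcal O(W_{n+1})$ put $U_i=\{v\in W_n:iv\in U\}\in\mathcal O(W_n)$. Since $1v<2v'<4v''$ and $1v<3v'<4v''$ for all $v,v',v''$, the set $U$ belongs to one of three layers: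

- (I) $U_2=U_3=U_4=\emptyset$;
- (II) $U_1=W_n$ and $U_4=\emptyset$;
- (III) $U_1=U_2=U_3=W_n$.

Indeed $U_4\neq\emptyset$ forces (III), and $U_4=\emptyset$ with $U_2$ or $U_3$ nonempty forces $U_1=W_n$. Layers (I) and (III) are copies of $\mathcal O(W_n)$, and layer (II) is a copy of $\mathcal O(W_n)\times\mathcal O(W_n)$. Put
$$\iota_{n+1,w}(U)=\begin{cases}\iota_{n,w1}(U_1)&\text{(I)}\\ \iota_{n,w2}(U_2)\vee\iota_{n,w3}(U_3)&\text{(II)}\\ \iota_{n,w4}(U_4)&\text{(III)}.\end{cases}$$
The single common element of (I) and (II) gets $b_{w1}=o_w$ from the first rule and $o_w\vee o_w$ from the second. That of (II) and (III) gets $c_w\vee d_w$ from both. So $\iota_{n+1,w}$ is well defined. By induction and Step 2 it is a lattice homomorphism on each layer. Every element of a lower layer is contained in every element of a higher one, and the images lie in $[a_w,o_w]$, $[o_w,c_w\vee d_w]$, $[c_w\vee d_w,b_w]$ respectively, so joins and meets across layers are preserved too. Finally $\emptyset\mapsto a_{w1}=a_w$ and $W_{n+1}\mapsto b_{w4}=b_w$.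

**Step 4: $\pi\iota_{n,w}$ is injective.** For $n=0$ this is $\pi(a_w)<\pi(b_w)$. For $n+1$, on layers (I) and (III) use induction. On (II), Step 2 gives $\pi(x\vee y)\wedge\pi(c_w)=\pi(x)$ and $\pi(x\vee y)\wedge\pi(d_w)=\pi(y)$, so the image determines $U_2$ and $U_3$ by induction. If elements of two adjacent layers have the same image, the common element of the layers lies between them, so it has that image as well, and both equal it by injectivity on each layer. Elements of (I) and (III) have different images, because $\pi(o_w)=c'\wedge d'<c'\vee d'=\pi(c_w\vee d_w)$.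

**Step 5: pass to the union.** We need $\iota_{n+1,w}(\hat U)=\iota_{n,w}(U)$. For $n=0$ this says that $\emptyset\mapsto a_w$ and $W_1\mapsto b_w$. For the induction, $(\hat U)_i=\widehat{U_i}$, and $\hat U$ lies in the same layer as $U$, so the recursion for $\hat U$ reduces to the pieces $\iota_{n+1,wi}(\widehat{U_i})=\iota_{n,wi}(U_i)$. Hence the $\iota_{n,\emptyset}$ fit together to $\iota:\mathcal S\to L$. $\square$

## 6. Two chains inside a wide lattice, and where locality is lost

Suppose you want to prove the converse. The natural plan is to find two dense chains in the wide sublattice that are independent of each other, and then represent their elements by modules. The first half of the plan works for every algebra. This is Theorem 3.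

**Proof of Theorem 3.** Let $L=\mathcal P_\Lambda^\theta$, a modular lattice by Lemma 1.5.

**Step 1: translate.** Put $a_{-q}=\overline{(M_q;\chi_{M_q})}$ and $b_{-t}=\overline{(N_t;\chi_{N_t})}$. Pointed maps $M_q\to M_{q'}$ for $q<q'$ say that $(a_q)$ is increasing, and similarly for $(b_t)$. There is no pointed map $M_{q'}\oplus N_{t'}\to M_q\ast N_t$ iff $\overline{M_q\ast N_t}\not\le\overline{M_{q'}\oplus N_{t'}}$. So the condition of the theorem says:

**(∗)** there are increasing families $(a_q)_{q\in\mathbb Q}$, $(b_t)_{t\in\mathbb Q}$ in $L$ with $a_{q'}\wedge b_{t'}\not\le a_q\vee b_t$ whenever $q<q'$ and $t<t'$.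

**Step 2: (∗) implies a wide sublattice.** Let $S$ be the sublattice generated by all $a_q,b_t$. By Birkhoff's theorem (in a modular lattice the sublattice generated by two chains is distributive), $S$ is distributive. It has at least two elements by (∗). Let $p<q$ in $S$. Write $q$ as a finite join of finite meets of generators and $p$ as a finite meet of finite joins of generators. Since $q\not\le p$, one of the meets $g$ and one of the joins $s$ satisfy $g\le q$, $p\le s$, $g\not\le s$. As the $a$'s and the $b$'s form chains, $g$ is of the form $a_i$, $b_j$ or $a_i\wedge b_j$, and $s$ is of the form $a_k$, $b_l$ or $a_k\vee b_l$. If $g$ has an $a$-part $a_i$ and $s$ an $a$-part $a_k$, then $i>k$, since otherwise $g\le a_i\le a_k\le s$. The same holds for $b$-parts. Supply missing parts by making $g$ smaller and $s$ larger, with indices chosen such that $i>k$ and $j>l$. So from now on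
$$g=a_i\wedge b_j\le q,\qquad s=a_k\vee b_l\ge p,\qquad i>k,\ j>l.$$
Choose $k<i_1<i$ and $l<j_1<j$, put $\alpha=a_{i_1}$, $\beta=b_{j_1}$, and
$$c=p\vee(g\wedge\alpha)=p\vee(a_{i_1}\wedge b_j),\qquad d=p\vee(g\wedge\beta)=p\vee(a_i\wedge b_{j_1}).$$
Both are $\le q$, and $c\wedge d=p\vee(g\wedge\alpha\wedge\beta)$ by distributivity. Now apply (∗) four times.

- $p<c\wedge d$: we have $g\wedge\alpha\wedge\beta=a_{i_1}\wedge b_{j_1}\not\le a_k\vee b_l=s$, and $p\le s$.
- $c\not\le d$: we have $c\ge a_{i_1}\wedge b_j$ and $d\le s\vee\beta=a_k\vee b_{j_1}$, with $i_1>k$, $j>j_1$.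
- $d\not\le c$: we have $d\ge a_i\wedge b_{j_1}$ and $c\le s\vee\alpha=a_{i_1}\vee b_l$, with $i>i_1$, $j_1>l$.
- $c\vee d<q$: we have $q\ge g=a_i\wedge b_j$ and $c\vee d\le s\vee\alpha\vee\beta=a_{i_1}\vee b_{j_1}$, with $i>i_1$, $j>j_1$.

So $S$ is wide.

**Step 3: a wide sublattice implies (∗).** A wide sublattice satisfies (W), so Lemma 5.1 with $\pi=\mathrm{id}$ embeds $\mathcal S$ into $L$. It suffices to find (∗) in $\mathcal S$. View $\mathcal S$ as the lattice of those down-sets of $\Omega=\{1,2,3,4\}^{\mathbb N}$ (lexicographic order) that are unions of cylinders of some fixed finite length: $U\in\mathcal O(W_n)$ becomes the set of sequences whose first $n$ letters form a word in $U$. Define $e:\Omega\to\{0,1\}^{\mathbb N}$ as follows. Up to the first letter of $w$ in $\{1,4\}$ (if any), replace $2\mapsto0$ and $3\mapsto1$. If that first letter is $1$ (respectively $4$), put $0$ (respectively $1$) there and in all later places. Let $f(w)$ and $g(w)$ be the sequences of odd-indexed and even-indexed digits of $e(w)$, in $\{0,1\}^{\mathbb N}$ ordered lexicographically.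

*$f$ and $g$ preserve $\le$.* Let $w<w'$ with first difference at place $n$. If the common prefix contains $1$ or $4$, then $e(w)=e(w')$. Otherwise $w_n=1$ or $w_n'=4$, since these are the only possibilities for $w_n<w_n'$. If $w_n=1$, then $e(w)$ continues the prefix by zeros only, so $f(w)$ and $g(w)$ are least possible among words with that prefix. If $w'_n=4$, then $f(w')$ and $g(w')$ are greatest possible.

For a dyadic rational $q=j/2^k\in(0,1)$ let
$$A_q=\Bigl\{w:\sum_{i\le k}f(w)_i2^{-i}<q\Bigr\},\qquad B_q=\Bigl\{w:\sum_{i\le k}g(w)_i2^{-i}<q\Bigr\}.$$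
Passing from $k$ to $k+1$ changes nothing: the sum up to $k$ is a multiple of $2^{-k}$, so if it is $<q$ it is $\le q-2^{-k}$, and one more digit adds at most $2^{-k-1}$. The sets $A_q,B_q$ are down-sets since $f,g$ preserve order. They depend only on the first $2k$ letters, so they lie in $\mathcal S$, and they increase with $q$ (use a common $k$). For dyadic $q<q'$ and $t<t'$ let $w\in\{2,3\}^{\mathbb N}$ have $f(w)$ and $g(w)$ equal to the finite binary expansions of $q$ and $t$, followed by zeros. Then $w\in A_{q'}\cap B_{t'}$ but $w\notin A_q\cup B_t$. The dyadic rationals in $(0,1)$ form a $\mathcal Q$-chain, so (∗) holds. $\square$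

**Where the plan stops.** To get an independent pair from Theorem 3 one needs representatives $M_q$, $N_t$ with local endomorphism rings, and one needs the actual pushout modules $M_q\ast N_t$ to have local endomorphism rings. By Krull–Schmidt every class is a finite supremum of classes of pointed indecomposables, but it need not be the class of one of them (Example 1.3). Even if all $M_q$ and $N_t$ are indecomposable, nothing in the lattice forces the pushout module to be so (Example 1.4). Nothing in the argument repairs this, and by Theorem 1 nothing can.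

## 7. Tubular algebras and the slope function

From now on $K$ is algebraically closed and $\Lambda$ is tubular. Recall that a stable tube of rank $p$ is a component $\mathbb ZA_\infty/(\tau^p)$ of the Auslander–Reiten quiver. Its modules at the mouth are the *quasi-simples*, and the tube is *homogeneous* if $p=1$. A tube is *standard* if the full subcategory on representatives of its indecomposables is equivalent to the mesh category of the tube, that is, to the path category modulo the mesh relations.

**Example.** The mesh category of a homogeneous tube has objects $E_1,E_2,\dots$ and arrows $\iota_i:E_i\to E_{i+1}$, $\pi_i:E_{i+1}\to E_i$. The mesh relations are $\pi_1\iota_1=0$ and $\iota_{i-1}\pi_{i-1}+\pi_i\iota_i=0$ for $i\ge2$. So $\mathrm{End}(E_1)=K$, and $\mathrm{End}(E_2)=K[t]/(t^2)$ with $t=\iota_1\pi_1$.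

Write $\langle M,N\rangle=\langle\dim M,\dim N\rangle$ for the Euler form. The facts we use are from C. M. Ringel, *Tame Algebras and Integral Quadratic Forms*, LNM 1099 (§3.1 on tubes and separating tubular families, §4.7 on tubular extensions, §§5.1, 5.2 on tubular algebras).

- **(F1)** $\Lambda$ has finite global dimension. The integral Euler form on $K_0(\Lambda)=\mathbb Z^n$ satisfies $\langle M,N\rangle=\sum_i(-1)^i\dim\mathrm{Ext}^i(M,N)$. The form $\chi(v)=\langle v,v\rangle$ is positive semidefinite. There are $0\ne h_0,h_\infty\in\mathrm{rad}\,\chi=\{v:\chi(v)=0\}$ with non-negative coordinates, linearly independent, generating a subgroup of finite index in $\mathrm{rad}\,\chi$. For $h\in\mathrm{rad}\,\chi$ one has $\langle v,h\rangle=-\langle h,v\rangle$ for all $v$, since $0\le\chi(v+sh)=\chi(v)+s(\langle v,h\rangle+\langle h,v\rangle)$ for all $s\in\mathbb Z$.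
- **(F2)** $\chi(\dim M)\in\{0,1\}$ for $M$ indecomposable.
- **(F3)** The Auslander–Reiten quiver consists of a preprojective component $\mathcal P_0$, families $\mathcal T_\gamma$ ($\gamma\in\mathbb Q_{\ge0}\cup\{\infty\}$) of pairwise orthogonal tubes indexed by $\mathbb P^1(K)$, and a preinjective component $\mathcal Q_\infty$. In each family almost all tubes are homogeneous. There are no nonzero maps from right to left in the order $\mathcal P_0,(\mathcal T_\gamma)_\gamma,\mathcal Q_\infty$. All projectives lie in $\mathcal P_0\vee\mathcal T_0$, all injectives in $\mathcal T_\infty\vee\mathcal Q_\infty$. An object of $\mathcal P_0$ receives nonzero maps from only finitely many indecomposables up to isomorphism; dually for $\mathcal Q_\infty$. Every $\mathcal T_\gamma$, including $\mathcal T_0$ (tubes with inserted rays) and $\mathcal T_\infty$ (tubes with inserted corays), is a separating tubular family, and such a family is standard by definition. (For $\mathcal T_0$ this comes from the theorem in §4.7 that a tubular extension of an algebra with a separating tubular family again has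 one, applied to the tame concealed algebra of which $\Lambda$ is a tubular extension; dually for $\mathcal T_\infty$.) For $\gamma\in\mathbb Q^+$ put $\mathcal P_\gamma=\mathcal P_0\vee\bigvee_{\delta<\gamma}\mathcal T_\delta$ and $\mathcal Q_\gamma=\bigvee_{\delta>\gamma}\mathcal T_\delta\vee\mathcal Q_\infty$. For $\gamma\in\mathbb Q^+$ the tubes of $\mathcal T_\gamma$ are stable, and each map from a module in $\mathcal P_\gamma$ to one in $\mathcal Q_\gamma$ factors through a direct sum of modules of any prescribed tube of $\mathcal T_\gamma$. The additive closure of such a tube is an exact abelian subcategory whose simple objects are the quasi-simples.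
- **(F4)** For $M\in\mathcal T_\gamma$, $\gamma\in\mathbb Q^+$: $\langle h_0,M\rangle>0>\langle h_\infty,M\rangle$ and $-\langle h_0,M\rangle/\langle h_\infty,M\rangle=\gamma$.

We also use the Auslander–Reiten formulas $\mathrm{Ext}^1(M,N)\cong D\overline{\mathrm{Hom}}(N,\tau M)\cong D\underline{\mathrm{Hom}}(\tau^-N,M)$. When $\mathrm{id}\,N\le1$ the last term is $D\mathrm{Hom}(\tau^-N,M)$, and $\mathrm{id}\,N\le1$ iff $\mathrm{Hom}(\tau^-N,\Lambda)=0$. The Harada–Sai lemma says that a composite of $2^b-1$ non-isomorphisms between indecomposables of length $\le b$ is zero.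

**Example (type $(2,2,2,2)$).** Write modules as representations of the quiver with relations, and dimension vectors as $(v_0;v_1,\dots,v_4;v_\infty)$. The simple at $0$ has the projective resolution $0\to P(\infty)^2\to\bigoplus_iP(i)\to P(0)\to S_0\to0$, so
$$\langle v,w\rangle=\sum_av_aw_a-\sum_i(v_0w_i+v_iw_\infty)+2v_0w_\infty,\qquad\chi(v)=\sum_{i=1}^4\Bigl(v_i-\frac{v_0+v_\infty}2\Bigr)^2 .$$
The radical consists of the vectors with all $v_i=(v_0+v_\infty)/2$. Take $h_0=(0;1,1,1,1;2)$ and $h_\infty=(2;1,1,1,1;0)$. They generate a subgroup of index $2$: the radical vector $\frac12(h_0+h_\infty)=(1;1,1,1,1;1)$ is missing, and together with $h_0$ it generates the radical. One finds $\langle h_0,h_\infty\rangle=4=-\langle h_\infty,h_0\rangle$.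

**Slopes.** We now turn "left" and "right" in (F3) into the sign of a linear function.

**Lemma 7.1.** Let $m=\langle h_0,h_\infty\rangle=-\langle h_\infty,h_0\rangle$. Then $m>0$. Let $\gamma\in\mathbb Q^+$ and let $X\in\mathcal T_\gamma$ be homogeneous quasi-simple. Then $\mathrm{End}X=K$, $\mathrm{id}X\le1$, and $\dim X=a(X)(h_0+\gamma h_\infty)$ with $a(X)>0$. Put
$$x(v)=\langle v,h_\infty\rangle\in\mathbb Z,\quad y(v)=-\langle v,h_0\rangle\in\mathbb Z,\quad D_\gamma(v)=\gamma x(v)-y(v)\ \ (\gamma\in\mathbb R).$$
Then for all modules $M$
$$\dim\mathrm{Hom}(M,X)-\dim\mathrm{Ext}^1(M,X)=a(X)\,D_\gamma(M).\tag{1}$$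

*Proof.* We have $\tau X\cong X$, and $\mathrm{End}X=K$ by the mesh category. As all projectives lie in $\mathcal P_\gamma$, we have $\mathrm{Hom}(\tau^-X,\Lambda)=\mathrm{Hom}(X,\Lambda)=0$, so $\mathrm{id}X\le1$. Hence $\chi(\dim X)=\dim\mathrm{End}X-\dim\mathrm{Ext}^1(X,X)=1-\dim\mathrm{Hom}(\tau^-X,X)=0$, and by (F1) $\dim X=ah_0+bh_\infty$ with $a,b\in\mathbb Q$. Now $\langle h_0,X\rangle=bm$ and $\langle h_\infty,X\rangle=-am$. By (F4), $bm>0$, $am>0$ and $b=\gamma a$. So $a,b$ have the same sign, $0\ne\dim X\ge0$ forces $a,b>0$, and then $m>0$. Finally, since $\mathrm{id}X\le1$, the left side of (1) is $\langle M,X\rangle=a(\langle M,h_0\rangle+\gamma\langle M,h_\infty\rangle)=a\,D_\gamma(M)$. $\square$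

**Lemma 7.2.** For $\gamma\in\mathbb Q^+$ and indecomposables: $D_\gamma>0$ on $\mathcal P_\gamma$, $D_\gamma=0$ on $\mathcal T_\gamma$, $D_\gamma<0$ on $\mathcal Q_\gamma$. For $M\in\mathcal P_\gamma$ and $X$ as in Lemma 7.1, $\mathrm{Ext}^1(M,X)=0$.

*Proof.* Fix a homogeneous quasi-simple $X\in\mathcal T_\gamma$. The modules in its tube are filtered by copies of $X$.

Let $M\in\mathcal P_\gamma$. Then $\tau M\in\mathcal P_\gamma$ or $\tau M=0$, so $\mathrm{Hom}(X,\tau M)=0$ and $\mathrm{Ext}^1(M,X)=0$. There is a nonzero map from $M$ to an indecomposable injective, which lies in $\mathcal Q_\gamma$. It factors through the tube of $X$, so $M$ maps nontrivially to some module filtered by copies of $X$, and hence $\mathrm{Hom}(M,X)\ne0$. By (1), $D_\gamma(M)>0$.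

Let $M\in\mathcal Q_\gamma$. Then $\mathrm{Hom}(M,X)=0$ and $\mathrm{Ext}^1(M,X)\cong D\mathrm{Hom}(X,M)$. A nonzero map from an indecomposable projective, which lies in $\mathcal P_\gamma$, to $M$ factors through the tube of $X$, so $\mathrm{Hom}(X,M)\ne0$. By (1), $D_\gamma(M)<0$.

For $M\in\mathcal T_\gamma$, (F1) gives $D_\gamma(M)=-\gamma\langle h_\infty,M\rangle-\langle h_0,M\rangle$, which is $0$ by (F4). $\square$

**Lemma 7.3.** If $M\in\mathcal T_\delta$ with $\delta\in\mathbb Q^+$, then $x(M)>0$, $y(M)=\delta x(M)$ and $D_\gamma(M)=(\gamma-\delta)x(M)$. If $M\in\mathcal P_0\vee\mathcal T_0$ is indecomposable, then $D_\gamma(M)>0$ for all $\gamma\in\mathbb Q^+$, and $x(M)\ge0$.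

*Proof.* By (F1) and (F4), $x(M)=-\langle h_\infty,M\rangle>0$ and $y(M)=\langle h_0,M\rangle=\delta x(M)$. The second statement is Lemma 7.2, as $\mathcal P_0\vee\mathcal T_0\subseteq\mathcal P_\gamma$. If $\gamma x(M)-y(M)>0$ for all large $\gamma$, then $x(M)\ge0$. $\square$

In the example, $x(v)=\sum v_i-2v_0$ and $y(v)=\sum v_i-2v_\infty$. The simple projective at $\infty$ has $D_\gamma=2>0$. The projective $P(0)=(1;1,1,1,1;2)$ has $(x,y)=(2,0)$ and $D_\gamma=2\gamma>0$. The simple injective $S_0$ has $D_\gamma=-2\gamma<0$.

## 8. Pushouts that stay indecomposable force a single slope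

Suppose $M_q\in\mathcal T_{\sigma(q)}$, $N_t\in\mathcal T_{\sigma'(t)}$ and $Z=M_q\ast N_t$ is indecomposable. If the maps $M_q\to Z\leftarrow N_t$ are nonzero, then $Z$ is not to the left of $M_q$ or of $N_t$. That alone gives no contradiction, since $Z$ could sit far to the right. What is missing is an upper bound for the position of $Z$, and the dimension vector supplies it. Up to an error bounded in terms of $\theta$, we have $\dim Z=\dim M_q+\dim N_t$. Keep $N_t$ fixed. By Harada–Sai there are $M_s$ of arbitrarily large dimension, and then $Z$ has almost the slope of $M_s$. So $N_t$ is not to the right of the $M$'s, and by symmetry the $M$'s are not to the right of $N_t$. But a dense chain must use many slopes.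

**Lemma 8.1 (chains spread over slopes).** Let $(M_q)_{q\in C}$ be a dense chain of $\theta$-pointed $\Lambda$-modules.

(i) For $q<q'$ and every $n$ there is a nonzero composite of $n$ non-isomorphisms $M_q=M_{s_0}\to\cdots\to M_{s_n}=M_{q'}$ with $q=s_0<\cdots<s_n=q'$. Hence $\{\dim_KM_s:q<s<q'\}$ is unbounded.

(ii) Every $M_q$ lies in some $\mathcal T_{\sigma(q)}$ with $\sigma(q)\in\mathbb Q^+$, and $\sigma$ is strictly increasing.

*Proof.* (i) Choose intermediate indices and pointed maps by (D2). They are not isomorphisms by (D3). Their composite carries $\chi_{M_q}$ to $\chi_{M_{q'}}\neq0$, so it is nonzero. If the dimensions of the $M_s$ with $q<s<q'$ were bounded, this would contradict the Harada–Sai lemma inside $(q,q')$.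

(ii) *No $M_q$ lies in $\mathcal P_0$ or $\mathcal Q_\infty$.* If $M_q\in\mathcal P_0$, then all $M_s$ with $s\le q$ map nontrivially to $M_q$, so they belong to finitely many isomorphism classes and have bounded length, contradicting (i). Dually for $\mathcal Q_\infty$.

*No $\mathcal T_\gamma$, $\gamma\in\mathbb Q_{\ge0}\cup\{\infty\}$, contains two of the modules.* Suppose $q<q'$ and $M_q,M_{q'}\in\mathcal T_\gamma$. For $s\in[q,q']$ there are nonzero maps $M_q\to M_s\to M_{q'}$, so $M_s\in\mathcal T_\gamma$ by (F3), and by orthogonality all these $M_s$ lie in one tube $\mathcal T$. It is standard (also for $\gamma=0,\infty$), so compute in its mesh category. The mesh relations are homogeneous, so this category is graded by path length. In degree $0$ it is $K\cdot1$ on each object and zero between different objects. Hom spaces are finite-dimensional, so each has only finitely many nonzero degrees. Hence an endomorphism with only positive-degree components is nilpotent, and an endomorphism with nonzero degree-$0$ component, being a nonzero scalar plus a nilpotent, is invertible. So non-isomorphisms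 between indecomposables of $\mathcal T$ have only components of positive degree. A composite of $n$ of them from $M_q$ to $M_{q'}$ has only components of degree $\ge n$ and vanishes for large $n$, contradicting (i).

*The extreme families do not occur.* If $M_q\in\mathcal T_0$, then all $M_s$ with $s<q$ map nontrivially to $M_q$, so they lie in $\mathcal P_0\vee\mathcal T_0$, hence in $\mathcal T_0$, contradicting the previous point. If $M_q\in\mathcal T_\infty$, argue in the same way with $s>q$.

So $\sigma(q)\in\mathbb Q^+$ exists. For $q<q'$ the nonzero map $M_q\to M_{q'}$ gives $\sigma(q)\le\sigma(q')$, and equality is excluded. $\square$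

**Lemma 8.2 (collapse).** There are no two dense chains $(M_q)_{q\in C_1}$, $(N_t)_{t\in C_2}$ of $\theta$-pointed $\Lambda$-modules such that, for all $q,t$, the module $M_q\ast N_t$ is indecomposable and both canonical maps $M_q\to M_q\ast N_t$ and $N_t\to M_q\ast N_t$ are nonzero.

*Proof.* Suppose there are, and let $\sigma,\sigma'$ be the slope functions from Lemma 8.1.

**Step 1: $x$ becomes large.** Fix $q'\in C_1$ and $t\in C_2$, choose $q<q'$, and choose $s_i\in(q,q')$ with $\dim_KM_{s_i}\to\infty$. We show $x(M_{s_i})\to\infty$. The form induced by $\chi$ on $\mathbb Z^n/\mathrm{rad}\,\chi$ is positive definite, so it takes the values $0,1$ only finitely often. By (F2) there is a finite set $V\subset\mathbb Z^n$ such that every indecomposable $M$ has $\dim M=v+ah_0+bh_\infty$ with $v\in V$, $a,b\in\mathbb Q$. Then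
$$x(M)=x(v)+am,\qquad y(M)=y(v)+bm .$$
If $x(M_{s_i})$ were bounded along a subsequence, so would be $0<y(M_{s_i})=\sigma(s_i)x(M_{s_i})\le\sigma(q')x(M_{s_i})$. As $m>0$, also $a$ and $b$ would be bounded, and hence $\dim M_{s_i}$, a contradiction.

**Step 2: $\sigma'(t)\le\sigma(q')$.** Let $Z_i=M_{s_i}\ast N_t$ and $k_i=\ker(\theta\to M_{s_i}\oplus N_t)$. As dimension vectors,
$$\dim Z_i=\dim M_{s_i}+\dim N_t-\dim\theta+\dim k_i,\qquad0\le\dim k_i\le\dim\theta.\tag{2}$$
So for rational $\gamma>\sigma(q')$, by Lemma 7.3,
$$D_\gamma(Z_i)=D_\gamma(M_{s_i})+O(1)=(\gamma-\sigma(s_i))x(M_{s_i})+O(1)\ge(\gamma-\sigma(q'))x(M_{s_i})+O(1)\to+\infty .$$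
As $Z_i$ is indecomposable, Lemma 7.2 gives $Z_i\in\mathcal P_\gamma$ for large $i$. The map $N_t\to Z_i$ is nonzero, so $N_t\in\mathcal P_\gamma$, that is, $\sigma'(t)<\gamma$. Let $\gamma\downarrow\sigma(q')$.

**Step 3: symmetry.** The hypotheses are symmetric, so also $\sigma(q)\le\sigma'(t)$ for all $q,t$. Hence $\sigma(q)=\sigma'(t)$ for all $q,t$, and $\sigma$ is constant, contradicting Lemma 8.1(ii). $\square$

**Proof of Theorem 1(b).** Suppose there is an independent pair. The $M_q\ast N_t$ are indecomposable by (I1), so we only have to make the canonical maps nonzero.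

**Step 1: discard surjective pointings.** If $t<t'$ and $\chi_{N_t},\chi_{N_{t'}}$ are both surjective, then the pointed map $N_t\to N_{t'}$ is surjective and not an isomorphism, so $\dim N_{t'}<\dim N_t\le\dim\theta$. Hence only finitely many $\chi_{N_t}$, and likewise only finitely many $\chi_{M_q}$, are surjective. Pass to open intervals of $C_1,C_2$ that avoid these finitely many indices. They are $\mathcal Q$-chains again, and we still have an independent pair.

**Step 2: the canonical maps are nonzero.** Let $Z=M_q\ast N_t$. Dividing $M_q\oplus N_t$ by the elements $(\chi_{M_q}z,-\chi_{N_t}z)$ and $(\chi_{M_q}z,0)$ is dividing by $\mathrm{im}\,\chi_{M_q}\oplus\mathrm{im}\,\chi_{N_t}$, so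
$$Z/\mathrm{im}\,\chi_Z\cong M_q/\mathrm{im}\,\chi_{M_q}\oplus N_t/\mathrm{im}\,\chi_{N_t},\tag{3}$$
with both summands nonzero by Step 1. If $\chi_Z=0$, then $Z$ is decomposable, contradicting (I1). So $\chi_Z\neq0$. As $\chi_Z$ factors through $M_q\to Z$ and through $N_t\to Z$, both maps are nonzero. Lemma 8.2 gives the contradiction. $\square$

Condition (I2) was not used; the locality condition (I1) is what fails.

**Proof of Theorem 2.** Suppose $M_q\ast N_t$ is not decomposable for all $q\in I$, $t\in J$. It is nonzero, since $\chi_{M_q\ast N_t}\ne0$, so it is indecomposable. Shrinking, take $I=(q_1,q_2)$ and $J=(t_1,t_2)$, which are $\mathcal Q$-chains. The restricted families are dense chains. As $\chi_{M_q\ast N_t}\ne0$ factors through both canonical maps, these are nonzero. This contradicts Lemma 8.2. $\square$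

## 9. A wide sublattice from an irrational cut

It remains to prove Theorem 1(a), and because of (b) the known result of Section 4 cannot help. A direct attempt would be to check (W) in $L=\mathcal P_\Lambda^\theta$ itself. This fails at once, because $L$ has gaps. Let $\theta$ be indecomposable and $\chi:\theta\to E$ a left almost split map. Then $F_{(E;\chi)}$ consists, at each indecomposable $Y$, of the non-isomorphisms $\theta\to Y$. If $F_{(E;\chi)}\subsetneq F_M$, then $F_M$ contains an isomorphism $\theta\to Y$ for some indecomposable $Y$, so $1_\theta\in F_M(\theta)$ and $F_M=\mathrm{Hom}(\theta,-)$. So nothing lies strictly between $F_{(E;\chi)}$ and $F_{(\theta;1)}$.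

The way out is to look at the functors $F_M$ only on homogeneous quasi-simples of slope just below an irrational number $r$. This is a quotient of $L$ in which the gaps can be closed, and Lemma 5.1 brings the wide lattice back to $L$. Since $r$ is irrational, every indecomposable is strictly on one side of $r$, and $D_r$ never vanishes on indecomposables. It will act as a size that can be positive and as small as we like.

Let $\theta$ have an indecomposable summand outside $\mathcal T_\infty\vee\mathcal Q_\infty$. For $\theta=\Lambda$ this holds by (F3).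

**Step 1: the choice of $r$.** We choose $r$ to be approximated from below by slopes of modules $X$ with $D_r(X)$ tiny. Choose rationals $\gamma_1<\gamma_2<\cdots$, written $\gamma_k=q_k/p_k$ in lowest terms, and for each $k$ homogeneous quasi-simples $X_k^1,X_k^2$ in distinct tubes of $\mathcal T_{\gamma_k}$. Put $x_k=\max_ix(X_k^i)$. Take $\gamma_1>0$ so large that some indecomposable summand of $\theta$ lies in $\mathcal P_{\gamma_1}$, and take
$$\gamma_k<\gamma_{k+1}<\min_{j\le k}\Bigl(\gamma_j+\frac1{2p_jx_j}\Bigr).$$
This is possible at every step, because $\gamma_k<\gamma_j+\frac1{2p_jx_j}$ for $j<k$ by the previous choices and trivially for $j=k$. Let $r=\sup_k\gamma_k$. Then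
$$\gamma_k<r<\gamma_k+\frac1{p_kx_k}\quad\text{for all }k.\tag{4}$$
The $\gamma_k$ are distinct and bounded, so $p_k\to\infty$. By Lemma 7.3, $y(X_k^i)/x(X_k^i)=q_k/p_k$ with integers on both sides, so $p_k\mid x(X_k^i)$ and $x_k\ge p_k\to\infty$. If $r=q/p$ were rational, then $\frac1{pp_k}\le r-\gamma_k<\frac1{p_kx_k}$ would give $x_k<p$ for all $k$, a contradiction. So $r$ is irrational. Moreover
$$D_r(X_k^i)=(r-\gamma_k)x(X_k^i)<1/p_k\to0.\tag{5}$$

**Step 2: the two sides of the cut.** Let $\mathcal P_r$ (respectively $\mathcal Q_r$) be the class of modules all of whose indecomposable summands lie in $\mathcal P_0\vee\bigvee_{\delta<r}\mathcal T_\delta$ (respectively in $\bigvee_{\delta>r}\mathcal T_\delta\vee\mathcal Q_\infty$). As $r$ is irrational, every module decomposes as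
$$M=M'\oplus M'',\qquad M'\in\mathcal P_r,\ M''\in\mathcal Q_r,$$
and this notation is kept. We have $\mathrm{Hom}(\mathcal Q_r,\mathcal P_r)=0$. So $\mathcal P_r$ is closed under submodules (if $V\subseteq M\in\mathcal P_r$, then $V''\to M$ is zero), and dually $\mathcal Q_r$ is closed under factor modules. Only $0$ lies in both. Write $D=D_r$; it is additive on exact sequences.

*$D>0$ on nonzero modules in $\mathcal P_r$, and $D<0$ on nonzero modules in $\mathcal Q_r$.* For $M\in\mathcal T_\delta$ with $\delta\in\mathbb Q^+$ this is $D(M)=(r-\delta)x(M)$ with $x(M)>0$. For indecomposable $M\in\mathcal P_0\vee\mathcal T_0$ the affine function $\gamma\mapsto D_\gamma(M)$ is $>0$ on $\mathbb Q^+$, hence $\ge0$ on $(0,\infty)$. If it vanished at the interior point $r$, it would vanish identically. So $D(M)>0$. The same argument with signs reversed works on $\mathcal T_\infty\vee\mathcal Q_\infty$, where $D_\gamma<0$ for all $\gamma\in\mathbb Q^+$. By Lemma 7.3 also $x\ge0$ on $\mathcal P_r$.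

**Step 3: test modules.** For $\varepsilon>0$ let $\mathcal X_\varepsilon$ be the class of homogeneous quasi-simples $Y\in\mathcal T_\gamma$ with $\gamma\in\mathbb Q\cap(r-\varepsilon,r)$, $\gamma>0$; call $\gamma$ the slope of $Y$. Always $Y\in\mathcal P_r$, so $\mathrm{Hom}(\mathcal Q_r,Y)=0$. Given $M\in\mathcal P_r$, for small $\varepsilon$ all indecomposable summands of $M$ lie in $\mathcal P_\gamma$ for every positive rational $\gamma\in(r-\varepsilon,r)$. So by Lemma 7.2 and (1)
$$\mathrm{Ext}^1(M,Y)=0,\quad\dim\mathrm{Hom}(M,Y)=a(Y)D_\gamma(M)\qquad\text{for all }Y\in\mathcal X_\varepsilon\text{ of slope }\gamma.\tag{6}$$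
For each $\varepsilon$, $X_k^i\in\mathcal X_\varepsilon$ for all large $k$.

**Step 4: the $X_k^i$ are almost simple from the point of view of the cut.** Call $X$ *$r$-good* if $X\in\mathcal P_r$ and every factor module $X/V$ with $V\ne0$ lies in $\mathcal Q_r$.

**Lemma 9.1.** $X=X_k^i$ is $r$-good.

*Proof.* Suppose $W=X/V$ with $V\ne0$ has $W'\neq0$. Let $U\supseteq V$ be the kernel of the surjection $X\to W'$. Then $U\in\mathcal P_r$ as a submodule of $X$, so $x(U)\ge0$ and $x(W')\le x(X)\le x_k$. Each indecomposable summand of $W'$ is in $\mathcal P_r$ and receives a nonzero map from $X\in\mathcal T_{\gamma_k}$, so it lies in some $\mathcal T_\delta$ with $\gamma_k\le\delta<r$. Hence $x(W')>0$, and $y(W')/x(W')$, a weighted mean of such $\delta$, lies in $[\gamma_k,r)$. If it were larger than $\gamma_k=q_k/p_k$, then, as $x(W'),y(W')$ are integers,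
$$\frac{y(W')}{x(W')}\ge\gamma_k+\frac1{p_kx(W')}\ge\gamma_k+\frac1{p_kx_k}>r$$
by (4), a contradiction. So it equals $\gamma_k$, all $\delta$ equal $\gamma_k$, and $W'\in\mathrm{add}\,\mathcal T_{\gamma_k}$, with all summands in the tube of $X$ by orthogonality. There $X$ is a simple object of an exact abelian subcategory, so the nonzero map $X\to W'$ is injective and $U=0$, contradicting $0\ne V\subseteq U$. $\square$

**Step 5: the quotient lattice.** Identify $L=\mathcal P_\Lambda^\theta$ with a lattice of subfunctors $F_M$ by Lemma 1.5. Put $F\preceq G$ iff for some $\varepsilon>0$ we have $F(Y)\subseteq G(Y)$ for all $Y\in\mathcal X_\varepsilon$, and $F\sim G$ iff $F\preceq G\preceq F$. Since $+$ and $\cap$ are computed pointwise, $\sim$ is a congruence. Let $\pi:L\to L_r=L/{\sim}$. Then $L_r$ is modular and its order is induced by $\preceq$. Its least element $0$ is the class of $F_{(0;0)}=0$.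

*Dimension formula.* Let $C=\mathrm{coker}\,\chi_M$. The kernel of $\mathrm{Hom}(M,Y)\to\mathrm{Hom}(\theta,Y)$, $g\mapsto g\chi_M$, is $\mathrm{Hom}(C,Y)$, and test modules receive nothing from $M''$ and $C''$. So by (6), for small $\varepsilon$ and $Y\in\mathcal X_\varepsilon$ of slope $\gamma$,
$$\dim F_M(Y)=a(Y)\bigl(D_\gamma(M')-D_\gamma(C')\bigr).\tag{7}$$

*Consequence.* If $F_M\subseteq F_N$ and $F_M\not\sim F_N$, then for some $\varepsilon$ we have $F_M(Y)\ne F_N(Y)$ for **all** $Y\in\mathcal X_\varepsilon$. Indeed, by (7) the difference of dimensions divided by $a(Y)$ is an affine function of $\gamma$ near $r$. If it had zeros accumulating at $r$, it would vanish identically, and then $F_M\sim F_N$.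

For $X$ $r$-good and $0\ne u\in\mathrm{Hom}(\theta,X)$ write $F_u=F_{(X;u)}$. As $X/u(\theta)\in\mathcal Q_r$, formula (7) gives, for small $\varepsilon$,
$$\dim F_u(Y)=a(Y)D_\gamma(X)>0\quad\text{for all }Y\in\mathcal X_\varepsilon\text{ of slope }\gamma;\ \text{in particular }F_u\not\sim0.\tag{8}$$
The positivity holds since $D_\gamma(X)\to D(X)>0$ as $\gamma\to r$. Finally, $L_r$ has at least two elements: $\theta'\ne0$ because a summand of $\theta$ lies in $\mathcal P_{\gamma_1}$ and $\gamma_1<r$. So by (7) $F_{(\theta;1)}=\mathrm{Hom}(\theta,-)$ has dimension $a(Y)D_\gamma(\theta')>0$ at $Y\in\mathcal X_\varepsilon$, and $F_{(\theta;1)}\not\sim0$.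

**Step 6: every interval of $L_r$ contains a copy of an interval $[0,F_u]$.** The next lemma uses the smallness (5).

**Lemma 9.2.** Let $F<G$ in $L_r$. There are an $r$-good $X=X_k^1$ and $0\ne u\in\mathrm{Hom}(\theta,X)$ with $F_u\preceq G$ and $F\cap F_u\sim0$.

*Proof.* *Good representatives.* Represent $G$ by $F_N$ and $F$ by some $F_{M_1}\subseteq F_N$ (replace a representative by its intersection with $F_N$). Let $M=M_1'$, pointed via the projection $M_1\to M_1'$. Then $F_M\subseteq F_{M_1}$, and $F_M\sim F_{M_1}$ since maps from $M_1$ to test modules kill $M_1''$ and so factor through the projection. So $M\in\mathcal P_r$, $F_M\subseteq F_N$, $F_M\not\sim F_N$.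

*Choice of $X$ and $u$.* Let $C=M/\mathrm{im}\,\chi_M=C'\oplus C''$. The nonzero factor modules $Q$ of $C''$ lie in $\mathcal Q_r$ and have finitely many dimension vectors, so $c_0:=\min\{-D(Q)\}>0$ (put $c_0=\infty$ if $C''=0$). Choose $k$ so large that for $X=X_k^1$

- (i) $F_M(X)\subsetneq F_N(X)$, by the consequence in Step 5;
- (ii) $\mathrm{Ext}^1(C',X)=0$, by (6);
- (iii) $D(X)<c_0$, by (5).

Pick $u\in F_N(X)\setminus F_M(X)$. Then $u\ne0$, and $F_u\subseteq F_N$ by Lemma 1.5. Let $Z=X\ast M$, with canonical map $i:X\to Z$. Then $\mathrm{coker}\,i\cong C$, $F_Z=F_u\cap F_M$, and $F_Z(Y)=\{giu:g\in\mathrm{Hom}(Z,Y)\}$ since $\chi_Z=iu$. We show $F_Z\sim0$.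

*Case 1: $i$ is not injective.* Then $i(X)\in\mathcal Q_r$ by goodness, so $gi=0$ for every $g:Z\to Y$ with $Y$ a test module. Thus $F_Z\sim0$.

*Case 2: $i$ is injective.* The exact sequence $0\to X\xrightarrow{i}Z\to C'\oplus C''\to0$ restricts over $C'$ to a split sequence by (ii). So there is $s:C'\to Z$ lifting the inclusion $C'\to C$. Let $Z_1$ be the preimage of $C''$ in $Z$. Then $Z=s(C')\oplus Z_1$: an element $s(c)\in Z_1$ has image $c\in C'\cap C''=0$, hence is $0$, and $s(C')+Z_1$ contains $i(X)$ and maps onto $C$. As $i(X)\subseteq Z_1$, $i$ is given by a map $j:X\to Z_1$, and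
$$0\to X\xrightarrow{j}Z_1\to C''\to0$$
is exact. It does not split: a retraction of $j$, extended by $0$ on $s(C')$, is a retraction of $i$. Composed with $M\to Z$ it is a map $M\to X$ carrying $\chi_M$ to $u$, because the images of $\chi_M$ and $u$ in $Z$ agree. So $u\in F_M(X)$, a contradiction.

Suppose $Z_1'\neq0$, with projection $p:Z_1\to Z_1'$. Then $pj\ne0$, since otherwise $p$ induces a nonzero map $C''\to Z_1'$ from $\mathcal Q_r$ to $\mathcal P_r$. And $pj$ is injective, since otherwise $pj(X)$ lies in $\mathcal Q_r$ by goodness and in $\mathcal P_r$ as a submodule of $Z_1'$, so it is $0$. Let $Q=Z_1'/pj(X)$, a factor module of $Z_1/j(X)\cong C''$. If $Q=0$, then $pj$ is an isomorphism and $(pj)^{-1}p$ splits the sequence, a contradiction. If $Q\ne0$, then $D(Z_1')=D(X)+D(Q)\le D(X)-c_0<0$ by (iii), contradicting $0\neq Z_1'\in\mathcal P_r$. So $Z_1'=0$ and $Z_1\in\mathcal Q_r$. Hence $gi=g|_{Z_1}j=0$ for all $g:Z\to Y$ with $Y$ a test module, and $F_Z\sim0$.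

In both cases $F\cap F_u\sim F_M\cap F_u=F_Z\sim0$. $\square$

**Step 7: incomparable elements below every nonzero element.** Here the two distinct tubes are used.

**Lemma 9.3.** If $0<G$ in $L_r$, there are incomparable elements of $L_r$ below $G$.

*Proof.* Let $G$ be represented by $F_N$. For large $k$, $F_N(X_k^1)\ne0\ne F_N(X_k^2)$ by the consequence in Step 5 with $F_M=0$. Put $X_i=X_k^i$ and pick $0\ne u_i\in F_N(X_i)$. Then $F_{u_i}\subseteq F_N$. Suppose $F_{u_1}\preceq F_{u_2}$; the other case is symmetric. Let $Z=X_1\ast X_2$. Then $F_Z=F_{u_1}\cap F_{u_2}\sim F_{u_1}\not\sim0$ by (8).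

The canonical map $i:X_1\to Z$ is injective: otherwise $i(X_1)\in\mathcal Q_r$, so $gi=0$ for all maps $g$ from $Z$ to test modules, and $F_Z\sim0$. So
$$0\to X_1\xrightarrow{i}Z\to X_2/u_2(\theta)\to0$$
is exact with right term in $\mathcal Q_r$ (as $X_2$ is $r$-good). It does not split, since a retraction would give a map $X_2\to Z\to X_1$ carrying $u_2$ to $u_1\ne0$, while $\mathrm{Hom}(X_2,X_1)=0$ because the tubes are distinct and orthogonal.

We have $Z'\ne0$, since otherwise $Z\in\mathcal Q_r$ and $F_Z\sim0$. Let $p:Z\to Z'$ be the projection. Then $pi\ne0$, since otherwise $p$ induces a nonzero map from $X_2/u_2(\theta)\in\mathcal Q_r$ to $Z'\in\mathcal P_r$. And $pi$ is injective, since otherwise $pi(X_1)$ lies in $\mathcal Q_r$ and in $\mathcal P_r$. Let $Q=Z'/pi(X_1)$, a factor module of $X_2/u_2(\theta)$, so $Q\in\mathcal Q_r$. It is nonzero, since otherwise $(pi)^{-1}p$ is a retraction of $i$. For $Y\in\mathcal X_\varepsilon$ of slope $\gamma$, $\varepsilon$ small, using (8), $F_{u_1}\sim F_Z$, $\mathrm{Hom}(Z'',Y)=0$ and (6),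
$$a(Y)D_\gamma(X_1)=\dim F_{u_1}(Y)=\dim F_Z(Y)\le\dim\mathrm{Hom}(Z',Y)=a(Y)\bigl(D_\gamma(X_1)+D_\gamma(Q)\bigr).$$
Hence $D_\gamma(Q)\ge0$ for all rational $\gamma<r$ near $r$. But $D_\gamma(Q)\to D(Q)<0$ as $\gamma\to r$, a contradiction. So $F_{u_1}$ and $F_{u_2}$ give incomparable elements below $G$. $\square$

**Step 8: (W) holds in $L_r$.** Let $F<G$ in $L_r$ and take $F_u$ from Lemma 9.2. As $L_r$ is modular and $F\wedge F_u=0$, the map $H\mapsto F\vee H$ is an isomorphism
$$[0,F_u]\to[F,F\vee F_u]\subseteq[F,G],$$
and $F_u>0$ by (8). By Lemma 9.3 applied to $F_u$, the interval $[F,G]$ contains incomparable elements $c,d$. Then $F\le c\wedge d<c<c\vee d\le G$, so every interval $[F,G]$ with $F<G$ contains an element strictly between its ends. Given $F<G$, choose therefore $F<F_1<G_1<G$ and find incomparable $c,d$ in $[F_1,G_1]$. Then $F<F_1\le c\wedge d$ and $c\vee d\le G_1<G$. This is (W).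

**Step 9: back to $L$.** Lemma 5.1, applied to $\pi:L\to L_r$, gives a wide sublattice of $L=\mathcal P_\Lambda^\theta$. This proves Theorem 1(a).

With Theorem 1(b), every tubular algebra over an algebraically closed field has a wide sublattice in $\mathcal P_\Lambda^\Lambda$ and no independent pair of dense chains of $\theta'$-pointed modules for any finite-dimensional $\theta'$. So the implication asked for in Section 4 is false. $\blacksquare$
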